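\title{How far the Penrose--Banzhaf index can be from the weights at quota one half}

\begin{abstract}
For a weighted voting game with quota $\frac12$ and positive weights $w$ of sum $1$, we bound the $\ell_1$-distance between the Penrose--Banzhaf index and $w$ in terms of the maximum weight $\Delta$ and the span $\Lambda$, the ratio of the largest to the smallest weight. The distance is not bounded by a constant multiple of $\Delta\Lambda$, even for weights whose span tends to $1$. It is bounded by $C(\sqrt{\Delta}+\Delta\Lambda)$, and this bound is sharp up to absolute constants. The upper bound rests on the fact that the vector of pivot probabilities is a subgradient of the convex function $v\mapsto \mathbb{E}|v\cdot\varepsilon|$, where $\varepsilon$ is a vector of random signs.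
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $N=\{1,\dots,n\}$ be a set of players, let $w\in\mathbb{R}^n_{\ge0}$ with $\|w\|_1=1$ be their weights, and let $q\in(0,1]$ be a quota. In the \emph{weighted game} $[q;w]$ a coalition $S\subseteq N$ is \emph{winning} if $w(S)=\sum_{i\in S}w_i\ge q$, and \emph{losing} otherwise. Let $\eta_i$ be the number of coalitions $S\ni i$ such that $S$ is winning and $S\setminus\{i\}$ is losing. If the other players vote by tossing fair coins, then $\eta_i/2^{n-1}$ is the probability that the vote of player $i$ decides the outcome. The (normalized) \emph{Penrose--Banzhaf index} is the vector of shares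
\[
\operatorname{BZI}([q;w])=\Big(\frac{\eta_i}{\eta_1+\dots+\eta_n}\Big)_{i\in N}.
\]
The weights and the index are both probability vectors on $N$. The first is easy to read off and the second measures influence, so one asks how well the first approximates the second. We study the quota $\frac12$ and positive weights, and write
\[
d(w)=\big\|\operatorname{BZI}([\tfrac12;w])-w\big\|_1,\qquad \Delta(w)=\max_i w_i,\qquad \Lambda(w)=\frac{\max_i w_i}{\min_i w_i}.
\]
The number $\Lambda(w)$ is the \emph{span} of $w$. We call $w$ \emph{admissible} if $w\in\mathbb{R}^n_{>0}$ and $\|w\|_1=1$.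

Always $d(w)\le2$, and $d(w)=0$ for equal weights by symmetry. If $w_1>\frac12$, then player $1$ decides alone, the index is $(1,0,\dots,0)$, and $d(w)=2(1-w_1)$ can be close to $1$. So a good approximation requires that no player be large. The quota matters as well: for $q=1$ only $N$ wins and the index is uniform, so if half of the players are twice as heavy as the others, the distance between index and weights is $\frac13$ for every even $n$. For the quota $\frac12$ the central limit theorem suggests that power is nearly proportional to weight when $\Delta(w)$ is small, and Section~\ref{sec:signs} shows two simple families in which the error has the order $\Delta\Lambda$. The question, taken from Kurz~\cite{Kurz}, is whether this is the worst case: is there a constant $C>0$ such that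
\begin{equation}\label{eq:question}
d(w)\le C\,\Delta(w)\,\Lambda(w)
\end{equation}
for every $n$ and every admissible $w\in\mathbb{R}^n$? The answer is no, even along weights whose span tends to $1$.

\begin{theorem}\label{thm:counter}
For an integer $r\ge1$ let $n=4r^2+1$ and $\delta=\frac1{24r}$, and let $w^{(r)}$ be the vector with $2r^2+1$ entries $1$ and $2r^2$ entries $1+\delta$, divided by the sum of its entries. Then
\[
d(w^{(r)})\ge\frac1{200\,r},\qquad \Delta(w^{(r)})\,\Lambda(w^{(r)})\le\frac{0.28}{r^2}.
\]
The quotient of the two quantities is at least $r/56$, so no constant $C$ satisfies \eqref{eq:question}.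
\end{theorem}

In this family $d$ is at least of the order $\sqrt\Delta$. Adding that term repairs the inequality.

\begin{theorem}\label{thm:upper}
There is an absolute constant $C$ such that for all $n$ and all admissible $w\in\mathbb{R}^n$
\begin{itemize}
\item[(a)] $d(w)\le C\big(\sqrt{\Delta(w)}+\Delta(w)\Lambda(w)\big)$,
\item[(b)] $d(w)\le C\sqrt n\,\Delta(w)\le C\sqrt{\Delta(w)\Lambda(w)}$.
\end{itemize}
In particular, \eqref{eq:question} holds, with an absolute constant, for all admissible $w$ with $\Lambda(w)^2\Delta(w)\ge1$.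
\end{theorem}

\begin{theorem}\label{thm:sharp}
For $0<D\le1$ and $L\ge2$ let $s(D,L)$ be the supremum of $d(w)$ over all $n$ and all admissible $w\in\mathbb{R}^n$ with $\Delta(w)\le D$ and $\Lambda(w)\le L$. There are absolute constants $C,c>0$, and one may take $c=\frac1{1600}$, such that
\[
c\,\min\{1,\sqrt D+DL\}\le s(D,L)\le C\min\{1,\sqrt D+DL\}.
\]
\end{theorem}

Theorem~\ref{thm:counter} is proved by elementary counting in Section~\ref{sec:counter}. Section~\ref{sec:l2} contains the analytic core, an $\ell_2$-estimate for the pivot probabilities; Section~\ref{sec:l1} derives Theorem~\ref{thm:upper} from it, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}.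

\section{Random signs and two examples}\label{sec:signs}

It is convenient to allow any weight vector $w\in\mathbb{R}^n_{>0}$ and to call $S$ winning if $w(S)\ge\frac12w(N)$. Rescaling $w$ does not change this game. The quantities $d,\Delta,\Lambda$ always refer to the normalized vector $w/\|w\|_1$.

Let $\varepsilon_1,\dots,\varepsilon_n$ be independent uniform signs, and let $S=\{i:\varepsilon_i=1\}$ be the corresponding uniformly random coalition. Then $X=\sum_iw_i\varepsilon_i=2w(S)-w(N)$, so $S$ wins if and only if $X\ge0$. Put $f=1$ if $X\ge0$ and $f=-1$ otherwise, $X_i=\sum_{j\ne i}w_j\varepsilon_j$, and call $p_i=\eta_i/2^{n-1}$ the \emph{pivot probability} of player $i$.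

\begin{lemma}\label{lem:pivot}
We have
\[
p_i=\mathbb{P}\big(X_i\in[-w_i,w_i)\big)=\mathbb{E}[f\varepsilon_i],\qquad \sum_iw_ip_i=\mathbb{E}|X|,\qquad \operatorname{BZI}=\frac{p}{\|p\|_1}.
\]
\end{lemma}

\begin{proof}
Fix the signs $\varepsilon_j$, $j\ne i$. Player $i$ is pivotal if $X_i+w_i\ge0$ and $X_i-w_i<0$, which is the first formula. The average of $f\varepsilon_i$ over $\varepsilon_i$ is half the difference of the values of $f$ at $\varepsilon_i=1$ and at $\varepsilon_i=-1$; it equals $1$ if $i$ is pivotal and $0$ otherwise. This is the second formula. Summing, $\sum_iw_ip_i=\mathbb{E}[fX]=\mathbb{E}|X|$, since $fX=|X|$.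
\end{proof}

Two elementary facts are used in all lower bounds. First, if $x,y$ are probability vectors on $N$ and $J\subseteq N$, then $x(J)-y(J)=-(x(N\setminus J)-y(N\setminus J))$, hence
\begin{equation}\label{eq:set}
\|x-y\|_1\ge2\,|x(J)-y(J)|.
\end{equation}
Second, let $\beta_k=\binom{2k}k4^{-k}$. This is the largest point probability of the binomial distribution $\mathrm{Bin}(2k,\frac12)$ and, since $\binom{2k-1}k=\frac12\binom{2k}{k}$, also of $\mathrm{Bin}(2k-1,\frac12)$. For $k\ge1$,
\begin{equation}\label{eq:binom}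
\frac1{2\sqrt k}\le\beta_k\le\frac1{\sqrt{2k}}.
\end{equation}
Indeed, $\beta_{k+1}/\beta_k=\frac{2k+1}{2k+2}$ shows that $k\beta_k^2$ increases from the value $\frac14$ at $k=1$ and that $(2k+1)\beta_k^2$ decreases from the value $1$ at $k=0$.

Why should power be proportional to weight? Scale the weights to a vector $a$ with $\|a\|_2=1$. If all $a_i$ are small, $X_i$ is close in distribution to a standard normal variable, whose density at $0$ is $1/\sqrt{2\pi}$, and Lemma~\ref{lem:pivot} suggests
\[
p_i\approx\gamma a_i,\qquad \gamma=\sqrt{2/\pi}.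
\]
The flaw is that the interval $[-a_i,a_i)$ is no longer than the steps of the sum $X_i$, and at that resolution $X_i$ is discrete. The following examples show two ways in which discreteness is felt.

\begin{example}[Small differences are ignored]\label{ex:round}
Take $2h+1$ light players of weight $1$ and $2h$ heavy players of weight $1+\delta$. Half of the total weight is $Q=2h+\frac12+h\delta$. If $0<\delta<\frac1{2h}$, then any $2h+1$ players have weight at least $2h+1>Q$, and any $2h$ players have weight at most $2h+2h\delta<Q$. The game is simple majority and the index is uniform. For $h=1$ the weights are $(1,1,1,1+\delta,1+\delta)$ and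
\[
d=2\Big(\frac{2+2\delta}{5+2\delta}-\frac25\Big)=\frac{12\,\delta}{5(5+2\delta)}.
\]
In general, with $n=4h+1$, the same computation gives $d=\frac{4h(2h+1)\delta}{n(n+2h\delta)}$, which is of order $\delta$. For $\delta$ of order $1/n$ this is the order of $\Delta\Lambda$.
\end{example}

\begin{example}[Small players break ties]\label{ex:ties}
Take $2M$ big players of weight $\lambda>1$ and $m$ small players of weight $1$. For $m=1$, any $M+1$ players have weight at least $M\lambda+1$ and any $M$ players have weight at most $M\lambda$, so the game is simple majority and $p_i=\beta_M$ for all $i$, however large $\lambda$ is. For the weights $(\lambda,\lambda,1,1,1)$ with $\lambda\ge2$, a small player is pivotal exactly when the two big players tie and the two other small players tie, so $p_{\rm small}=\frac14$. A big player is pivotal exactly when the other big player and the majority of the small players disagree, so $p_{\rm big}=\frac12$. The small players hold $\frac37$ of the power and $\frac3{2\lambda+3}$ of the weight. In general a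 small player is pivotal at least about $m^{-1/2}$ times as often as a big one. The small players then hold a share of order at least $\sqrt m/M$ of the power, for $\sqrt m\le M$, against a share of at most $m/(2M\lambda)$ of the weight. Power exceeds weight while $\sqrt m$ is small compared with $\lambda$, and for $m$ a small multiple of $\lambda^2$ the excess has order $\lambda/M$, that is, $\Delta\Lambda$. Section~\ref{sec:sharp} makes this precise.
\end{example}

Both examples reach the order $\Delta\Lambda$, one for bounded span and the other for large span, which makes \eqref{eq:question} a natural guess.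

\section{Nearly equal weights: proof of Theorem~\ref{thm:counter}}\label{sec:counter}

We push Example~\ref{ex:round} beyond the range in which the game is exactly majority. A coalition of $y$ light and $z$ heavy players wins if $(y+z-2h-\frac12)+\delta(z-h)\ge0$. The first term has absolute value at least $\frac12$, so the second can change the outcome only if $|z-h|\ge\frac1{2\delta}$. The condition $\delta<\frac1{2h}$ excludes this for all coalitions. For a random coalition $z-h$ has order $\sqrt h$, so $\delta$ of order $h^{-1/2}$ still excludes it for most coalitions, and one expects the index to remain nearly uniform while the weights have moved by $n^{-1/2}$.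

The difficulty is quantitative. With $h=r^2$ the pivot probabilities have order $1/r$, and we must show that they differ by a small multiple of $\delta/r$, that is, of $1/r^2$. A tail bound for $z$ gives only a small constant. The two missing factors $1/r$ come from an exact description of the event on which a heavy player does better than a light one: it confines $z$ to a sparse arithmetic progression and then determines $y$.

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Put $h=r^2$ and $g=6r$, so that $\delta=\frac1{4g}$, and use the weights $1$ and $1+\delta$ with $Q=2h+\frac12+h\delta$ as above. Fix a light player $i$ and a heavy player $j$, with pivot probabilities $p_-$ and $p_+$.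

\emph{The difference $p_+-p_-$.} For $A\subseteq\{i,j\}$ let $\#_A$ be the number of $T\subseteq N\setminus\{i,j\}$ such that $T\cup A$ wins. A superset of a winning coalition wins, so the number of $T$ with $T\cup\{j\}$ winning and $T$ losing is $\#_j-\#_\emptyset$, and the number of $T$ with $T\cup\{i,j\}$ winning and $T\cup\{i\}$ losing is $\#_{ij}-\#_i$. Thus $\eta_j=\#_j-\#_\emptyset+\#_{ij}-\#_i$, by symmetry $\eta_i=\#_i-\#_\emptyset+\#_{ij}-\#_j$, and $\eta_j-\eta_i=2(\#_j-\#_i)$. If $T\cup\{i\}$ wins then so does $T\cup\{j\}$. Dividing by $2^{n-1}$,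
\begin{equation}\label{eq:diff}
p_+-p_-=\mathbb{P}\big(T\cup\{j\}\text{ wins},\ T\cup\{i\}\text{ loses}\big)\ge0
\end{equation}
for a uniformly random $T\subseteq N\setminus\{i,j\}$. Let $T$ contain $Y$ light and $Z$ heavy players; then $Y\sim\mathrm{Bin}(2h,\frac12)$ and $Z\sim\mathrm{Bin}(2h-1,\frac12)$ are independent. The event in \eqref{eq:diff} is
\[
Y+Z+1+Z\delta<Q\le Y+Z+1+(Z+1)\delta .
\]
With $s=Y+Z+\frac12-2h\in\mathbb{Z}+\frac12$ it reads $s<(h-Z)\delta\le s+\delta$, that is, $4gs<h-Z\le4gs+1$. Since $4gs=2g\cdot2s$ is an integer, this means $Z=z_s:=h-1-4gs$. Given $s$ and $Z$, the value of $Y$ is determined. By independence and \eqref{eq:binom},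
\[
p_+-p_-\le\max_y\mathbb{P}(Y=y)\sum_{s\in\mathbb{Z}+1/2}\mathbb{P}(Z=z_s)\le\frac1{\sqrt{2h}}\sum_{s\in\mathbb{Z}+1/2}\mathbb{P}(Z=z_s).
\]
To bound the sum, compare each $z_s$ with a block of $g$ consecutive integers that extends from $z_s$ toward the mean $h-\frac12$ of $Z$:
\[
J_s=\{z_s,\dots,z_s+g-1\}\quad(s>0),\qquad J_s=\{z_s-g+1,\dots,z_s\}\quad(s<0).
\]
For $s\ge\frac12$ we have $z_s\le h-1-2g$, so $J_s\subseteq(-\infty,h-2-g]$. For $s\le-\frac12$ we have $z_s\ge h-1+2g$, so $J_s\subseteq[h+g,\infty)$. The function $z\mapsto\mathbb{P}(Z=z)$ on $\mathbb{Z}$ is nondecreasing up to $h-1$ and nonincreasing from $h$ on, so $z_s$ is a least likely point of $J_s$ and $\mathbb{P}(Z=z_s)\le\frac1g\mathbb{P}(Z\in J_s)$. The blocks are pairwise disjoint, because consecutive $z_s$ differ by $4g$ and blocks with $s>0$ and $s<0$ lie on different sides of $h$. All of them lie at distance at least $g$ from the mean. Chebyshev's inequality with $\operatorname{Var}Z=\frac{2h-1}4\le\frac h2$ gives $\sum_s\mathbb{P}(Z=z_s)\le\frac1g\cdot\frac h{2g^2}$,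 and therefore
\[
0\le p_+-p_-\le\frac1{\sqrt2\,r}\cdot\frac{r^2}{2\cdot216\,r^3}=\frac1{432\sqrt2\,r^2}.
\]

\emph{A lower bound for $p_+$.} Expanding the fourth power gives $\mathbb{E}X^4=3(\sum w_i^2)^2-2\sum w_i^4\le3(\mathbb{E}X^2)^2$. H\"older's inequality applied to $X^2=|X|^{2/3}|X|^{4/3}$ gives $\mathbb{E}X^2\le(\mathbb{E}|X|)^{2/3}(\mathbb{E}X^4)^{1/3}$. Together, $\mathbb{E}|X|\ge\sqrt{\mathbb{E}X^2/3}\ge\sqrt{n/3}$. By Lemma~\ref{lem:pivot} and $p_-\le p_+$ we have $n(1+\delta)p_+\ge\mathbb{E}|X|$. With $n\le5r^2$ and $\delta\le\frac1{24}$,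
\[
p_+\ge\frac1{(1+\delta)\sqrt{3n}}\ge\frac{24}{25\sqrt{15}\,r}\ge\frac1{5r}.
\]
Hence $p_-=(1-x)\,p_+$ with $0\le x\le\frac5{432\sqrt2\,r}\le\frac1{96r}=\frac\delta4$.

\emph{Power against weight.} Let $k=2h$ and $\ell=2h+1$, so $k+\ell=n$. The heavy players hold the share $B=\frac k{k+\ell(1-x)}$ of the power and the share $W=\frac k{k+\ell/(1+\delta)}$ of the weight. Since $\frac\delta{1+\delta}-x\ge\frac\delta2-\frac\delta4$ and $\frac{k\ell}{n^2}=\frac14\big(1-\frac1{(4h+1)^2}\big)\ge\frac6{25}$,
\[
W-B=\frac{k\ell\,\big(\frac\delta{1+\delta}-x\big)}{\big(k+\ell(1-x)\big)\big(k+\ell/(1+\delta)\big)}\ge\frac{k\ell}{n^2}\cdot\frac\delta4\ge\frac6{25}\cdot\frac\delta4 .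
\]
By \eqref{eq:set}, $d(w^{(r)})\ge\frac{3}{25}\delta=\frac1{200r}$. Finally
\begin{equation}\label{eq:params}
\Delta\le\frac{1+\delta}n\le\frac{25/24}{4r^2},\qquad\Lambda=1+\delta\le\frac{25}{24},
\end{equation}
so $\Delta\Lambda\le\frac{(25/24)^2}{4r^2}\le\frac{0.28}{r^2}$.
\end{proof}

\begin{remark}
The parity of $n$ was used to keep $|s|\ge\frac12$, and so to keep all $z_s$ away from the mean. With $2h$ light and $2h$ heavy players and $0<\delta<\frac1h$, the heavy players have too much power instead of too little. Now $Q=2h+h\delta$ and $Y,Z\sim\mathrm{Bin}(2h-1,\frac12)$; the event in \eqref{eq:diff} contains $\{Y=h,\,Z=h-1\}$, so $p_+-p_-\ge\beta_h^2\ge\frac1{4h}$. A pivotal heavy player forces the odd sum of the other $4h-1$ signs to have absolute value at most $1+2h\delta<3$, so $p_+\le2\beta_{2h}\le h^{-1/2}$ and $x\ge\frac1{4\sqrt h}$. From $B=\frac1{2-x}\ge\frac12+\frac x4$ and $W=\frac{1+\delta}{2+\delta}\le\frac12+\frac\delta4$ we get $d\ge\frac1{8\sqrt h}-\frac\delta2$, again of order $n^{-1/2}$ for small $\delta$.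
\end{remark}

\section{An $\ell_2$-estimate for the pivot probabilities}\label{sec:l2}

From now on $C$ denotes an absolute constant that may change from line to line, and $O(y)$ denotes a quantity of absolute value at most $Cy$. In this section the weights are a vector $a\in\mathbb{R}^n_{>0}$ with
\[
\|a\|_2=1,\qquad\tau=\max_ia_i\le\tfrac12,
\]
and $X=\sum_ia_i\varepsilon_i$. For $I\subseteq N$ let $x_I$ be the restriction of a vector $x$ to $I$, and let $\sigma_I=\|a_I\|_2$.

The approximation $p_i\approx\gamma a_i$ fails for single players. In Example~\ref{ex:ties} with $m=1$, $M\ge2$ and $\lambda\ge4$ we have $\tau\le1/\sqrt{2M}$; the small player has $p_i=\beta_M\ge\tau/\sqrt2$ and $\gamma a_i=\gamma\tau/\lambda\le\tau/5$, an error above $\tau/2$. The next proposition shows that errors of this size are rare: by \eqref{eq:l2all}, only a bounded number of players can have one.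

\begin{proposition}\label{prop:l2}
Let $I\subseteq N$ be nonempty and let $\max_{i\in I}a_i\le\alpha\le\tau$. Then
\begin{equation}\label{eq:l2}
\|(p-\gamma a)_I\|_2\le C\Big(\alpha+\frac{\tau^2}{\sigma_I}\Big).
\end{equation}
In particular, taking $I=N$ and $\alpha=\tau$,
\begin{equation}\label{eq:l2all}
\|p-\gamma a\|_2\le C\tau .
\end{equation}
\end{proposition}

It suffices to prove \eqref{eq:l2} when $\sigma_I\ge2\tau$. This case includes $I=N$, $\alpha=\tau$, because $\sigma_N=1\ge2\tau$; and if $\sigma_I<2\tau$, then \eqref{eq:l2all} gives $\|(p-\gamma a)_I\|_2\le C\tau\le2C\tau^2/\sigma_I$. So we fix $I$ and $\alpha$ with $\sigma_I\ge2\tau$ and a unit vector $u$ supported on $I$, and we prove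
\begin{equation}\label{eq:goal}
\langle p-\gamma a,u\rangle\le C\big(\alpha+\tau^2/\sigma_I\big).
\end{equation}
Taking $u$ in the direction of $(p-\gamma a)_I$ yields \eqref{eq:l2}; a one-sided bound is enough.

\subsection{The pivot probabilities as a subgradient}

For $v\in\mathbb{R}^n$ let $G(v)=\mathbb{E}|v\cdot\varepsilon|$, where $v\cdot\varepsilon=\sum_jv_j\varepsilon_j$. Since $|f|=1$, Lemma~\ref{lem:pivot} gives $G(v)\ge\mathbb{E}[f\,v\cdot\varepsilon]=\langle p,v\rangle$ for all $v$, with equality at $v=a$. Hence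
\begin{equation}\label{eq:subgrad}
\alpha\langle p,u\rangle\le G(a+\alpha u)-G(a).
\end{equation}
In other words, $p$ is a subgradient at $a$ of the convex, piecewise linear function $G$. The quota $\frac12$ enters here, through $fX=|X|$.

For $n=3$ and $v>0$ put $t=v_1+v_2+v_3$; then $G(v)=\frac14(t+|t-2v_1|+|t-2v_2|+|t-2v_3|)$. If each $v_i$ is less than $t/2$, then $G(v)=t/2$, with gradient $(\frac12,\frac12,\frac12)$: the majority game. If $v_1>t/2$, then $G(v)=v_1$, with gradient $(1,0,0)$: a dictator. If $v_1=v_2+v_3$, then $\{1\}$ and $\{2,3\}$ both win and $p=(\frac34,\frac14,\frac14)$, the average of the two gradients.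

If the signs are replaced by independent standard normal variables, $G(v)$ becomes $\gamma\|v\|_2$, whose gradient at $a$ is $\gamma a$. From $\|a+\alpha u\|_2^2=1+2\alpha\langle a,u\rangle+\alpha^2$ and $\sqrt{1+y}\le1+\frac y2$ we get
\begin{equation}\label{eq:norm}
\|a+\alpha u\|_2-1\le\alpha\langle a,u\rangle+\tfrac12\alpha^2 .
\end{equation}
So if the increment of $G$ from $a$ to $a+\alpha u$ exceeds that of $\gamma\|\cdot\|_2$ by at most $\eta$, then \eqref{eq:subgrad} and \eqref{eq:norm} give $\langle p-\gamma a,u\rangle\le\frac12\alpha+\eta/\alpha$. Convexity has turned a question about the probabilities of short intervals into one about the mean of $|v\cdot\varepsilon|$. It remains to show that one can take $\eta=C\alpha(\alpha+\tau^2/\sigma_I)$.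

We use characteristic functions. For real $y$,
\begin{equation}\label{eq:abs}
|y|=\frac2\pi\int_0^\infty\frac{1-\cos ty}{t^2}\,dt,
\end{equation}
by scaling from $\int_0^\infty(1-\cos t)\,t^{-2}dt=\frac\pi2$. The characteristic function of $v\cdot\varepsilon$ is $\varphi_v(t)=\prod_j\cos(v_jt)$. It is close to $e^{-\|v\|^2t^2/2}$ only while all $|v_jt|$ are at most about $1$; later it may return to $\pm1$, as it does for equal weights. We treat three ranges of frequencies: $t\ge\frac1{2\alpha}$ is removed by smoothing, $\frac1{2\tau}\le t\le\frac1{2\alpha}$ is controlled by Lemma~\ref{lem:middle}, and $t\le\frac1{2\tau}$ is the Gaussian range. For \eqref{eq:l2all}, where $\alpha=\tau$, the middle range is a single point.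

The following inequalities are needed. For $|y|\le1$,
\begin{equation}\label{eq:trig}
|\tan y-y|\le|y|^3,\qquad|\tan y|\le2|y|,\qquad0\le-\log\cos y-\tfrac12y^2\le y^4,
\end{equation}
and for all real $y$,
\begin{equation}\label{eq:cos}
|\cos y|\le e^{-\operatorname{dist}(y,\pi\mathbb{Z})^2/2}.
\end{equation}
The Taylor coefficients of $\tan$ are nonnegative, so $(\tan y-y)/y^3$ increases on $(0,\frac\pi2)$, and its value at $1$ is less than $\tan\frac\pi3-1<1$. This gives the first two bounds. The third follows from $-\log\cos y-\frac12y^2=\int_0^y(\tan s-s)\,ds$. This integral is nonnegative for $|y|<\frac\pi2$, which gives \eqref{eq:cos} because $|\cos|$ has period $\pi$.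

\subsection{Smoothing at scale $\alpha$}

To cut off the high frequencies we add to $v\cdot\varepsilon$ an independent variable of size $\alpha$ whose characteristic function has compact support. Let $\rho$ be the density of a sum of four independent uniform variables on $[-\frac18,\frac18]$. It is continuous, even and zero outside $(-\frac12,\frac12)$, and $\int\rho(t)e^{ity}dt=\big(\frac{\sin(y/8)}{y/8}\big)^4$. Let $\xi$ be independent of $\varepsilon$ with density
\[
\kappa(y)=\kappa_*\Big(\frac{\sin(y/8)}{y/8}\Big)^4,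
\]
where $\kappa_*$ normalizes the integral to $1$. By Fourier inversion, the characteristic function of $\xi$ is $\psi=2\pi\kappa_*\rho$. Thus $\xi$ is symmetric, $\mathbb{E}\xi^2<\infty$ because $\kappa(y)=O(y^{-4})$, $\kappa\ge\kappa_0>0$ on $[-1,1]$, and $\psi$ is real and even with
\[
|\psi|\le1,\quad\psi(t)=0\ \ (|t|\ge\tfrac12),\quad|1-\psi(t)|\le\tfrac12t^2\,\mathbb{E}\xi^2,\quad\kappa(y)=\frac1{2\pi}\int\psi(t)e^{-ity}dt .
\]
Put $G_\alpha(v)=\mathbb{E}|v\cdot\varepsilon+\alpha\xi|$. By the symmetry of $\xi$ and $\frac12(|x+y|+|x-y|)=\max(|x|,|y|)$,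
\[
G_\alpha(v)-G(v)=\mathbb{E}\big(\alpha|\xi|-|v\cdot\varepsilon|\big)_+\ge0 .
\]
So smoothing can only increase $G(a+\alpha u)$, and it changes $G(a)$ only through the event that $|X|$ is of order $\alpha$. Let $\omega=\sup_x\mathbb{P}(|X-x|\le\alpha)$. Given $\xi$, the interval $[-\alpha|\xi|,\alpha|\xi|]$ is covered by at most $|\xi|+1$ closed intervals of length $2\alpha$, so
\[
G_\alpha(a)-G(a)\le\alpha\,\mathbb{E}\big[|\xi|\,\mathbf{1}_{\{|X|\le\alpha|\xi|\}}\big]\le\alpha\,\omega\,\mathbb{E}\big[|\xi|(|\xi|+1)\big]\le C\alpha\omega .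
\]
With \eqref{eq:subgrad},
\begin{equation}\label{eq:smoothed}
\alpha\langle p,u\rangle\le G_\alpha(a+\alpha u)-G_\alpha(a)+C\alpha\omega .
\end{equation}

\subsection{The middle frequencies}

For $0\le\theta\le\alpha$ let $v=v_\theta=a+\theta u$. Then $v_j=a_j$ for $j\notin I$, and from $|u_i|\le1$, $\alpha\le\tau\le\frac12$ and $2\alpha\le\sigma_I$ we get
\begin{equation}\label{eq:v}
|v_i|\le2\alpha\ \ (i\in I),\qquad|v_j|\le2\tau\ \ (j\in N),\qquad\tfrac12\sigma_I\le\|v_I\|_2\le2\sigma_I,\qquad\tfrac12\le\|v\|_2\le\tfrac32 .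
\end{equation}
Up to the frequency $\frac1{2\alpha}$ the factors $\cos(v_it)$ with $i\in I$ still decay like Gaussians, but only at the rate $\sigma_I$, which may be much smaller than $1$. The factors with $j\notin I$ may return to $\pm1$, but each does so at most twice in a time interval of length $\frac1{2\tau}$, and H\"older's inequality bounds their joint contribution to such an interval by a constant.

\begin{lemma}\label{lem:middle}
Let $\mu=\sigma_I^2/(64\tau^2)$. For $0\le\theta\le\alpha$ and $v=v_\theta$,
\[
\int_{1/(2\tau)}^{1/(2\alpha)}|\varphi_v(t)|\,dt\le Ce^{-\mu}.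
\]
\end{lemma}

\begin{proof}
For $0\le t\le\frac1{2\alpha}$ and $i\in I$ we have $|v_it|\le1$, so \eqref{eq:cos} and \eqref{eq:v} give $\prod_{i\in I}|\cos(v_it)|\le e^{-\sigma_I^2t^2/8}$. Let $J_m=[\frac m{2\tau},\frac{m+1}{2\tau}]$ for $m\ge1$. On $J_m$ we have $e^{-\sigma_I^2t^2/16}\le e^{-\mu m^2}$, so for $t\in J_m$ with $t\le\frac1{2\alpha}$,
\[
|\varphi_v(t)|\le e^{-\mu m^2}\,H(t),\qquad H(t)=e^{-\sigma_I^2t^2/16}\prod_{j\notin I}|\cos(a_jt)| .
\]
H\"older's inequality for several factors states that $\int\prod_k h_k\le\prod_k(\int h_k^{q_k})^{1/q_k}$ for $h_k\ge0$, $q_k\ge1$ and $\sum_k1/q_k=1$. We apply it on $J_m$ with the exponent $1/\sigma_I^2$ for the first factor of $H$ and $1/a_j^2$ for the factor $j$; the reciprocals add up to $\|a\|_2^2=1$. For the first factor, $\int_{J_m}e^{-t^2/16}dt\le2\sqrt\pi$. For $j\notin I$, the interval $a_jJ_m$ has length $\frac{a_j}{2\tau}\le\frac12$, so it meets at most two of the intervals $[k\pi-\frac\pi2,k\pi+\frac\pi2]$, $k\in\mathbb{Z}$. By \eqref{eq:cos},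
\[
\int_{J_m}|\cos(a_jt)|^{1/a_j^2}dt=\frac1{a_j}\int_{a_jJ_m}|\cos y|^{1/a_j^2}dy\le\frac2{a_j}\int_{\mathbb{R}}e^{-y^2/(2a_j^2)}dy=2\sqrt{2\pi}.
\]
Hence $\int_{J_m}H\le2\sqrt{2\pi}$. Since $\sigma_I\ge2\tau$ gives $\mu\ge\frac1{16}$, we have $\sum_{m\ge1}e^{-\mu m^2}\le e^{-\mu}\sum_{m\ge1}e^{-(m^2-1)/16}$, and the lemma follows.
\end{proof}

A first consequence is the cost of smoothing. For real $x$, the properties of $\kappa$ and the substitution $t\mapsto\alpha t$ give
\[
\kappa_0\,\mathbb{P}(|X-x|\le\alpha)\le\mathbb{E}\,\kappa\Big(\frac{X-x}\alpha\Big)=\frac\alpha{2\pi}\int\psi(\alpha t)\,\varphi_a(t)\,e^{itx}dt\le\frac\alpha\pi\int_0^{1/(2\alpha)}|\varphi_a(t)|\,dt .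
\]
For $t\le\frac1{2\tau}$ we have $|\varphi_a(t)|\le e^{-t^2/2}$ by \eqref{eq:cos}, and the rest of the integral is bounded by Lemma~\ref{lem:middle} with $\theta=0$. Therefore
\begin{equation}\label{eq:conc}
\omega\le C\alpha .
\end{equation}

\subsection{The increment of the smoothed function}

By \eqref{eq:abs}, Tonelli's theorem and independence,
\[
G_\alpha(v)=\frac2\pi\int_0^\infty\frac{1-\varphi_v(t)\,\psi(\alpha t)}{t^2}\,dt .
\]
We estimate the derivative of $G_\alpha$ along the segment from $a$ to $a+\alpha u$, so that the error in the increment carries the factor $\alpha$. We have $-\frac{\partial}{\partial\theta}\varphi_{v_\theta}(t)=t\sum_{i\in I}u_i\sin(v_it)\prod_{k\ne i}\cos(v_kt)$. For $t\le\frac1{2\alpha}$ and $i\in I$ we have $|v_it|\le1$, so $\cos(v_it)\ne0$ and the right side equals $t^2\,\Theta_v(t)\,\varphi_v(t)$ with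
\[
\Theta_v(t)=\frac1t\sum_{i\in I}u_i\tan(v_it).
\]
Since $\psi(\alpha t)=0$ for $t\ge\frac1{2\alpha}$,
\begin{equation}\label{eq:F}
G_\alpha(a+\alpha u)-G_\alpha(a)=\int_0^\alpha F(\theta)\,d\theta,\qquad F(\theta)=\frac2\pi\int_0^{1/(2\alpha)}\psi(\alpha t)\,\Theta_v(t)\,\varphi_v(t)\,dt .
\end{equation}
Fubini's theorem applies because the integrand is bounded: by \eqref{eq:trig}, the Cauchy--Schwarz inequality and \eqref{eq:v},
\begin{equation}\label{eq:theta}
|\Theta_v(t)|\le2\sum_{i\in I}|u_i||v_i|\le2\|v_I\|_2\le4\sigma_I .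
\end{equation}

\begin{lemma}\label{lem:F}
For $0\le\theta\le\alpha$ and $v=v_\theta$,
\[
F(\theta)=\gamma\,\frac{\langle u,v\rangle}{\|v\|_2}+O\Big(\frac{\tau^2}{\sigma_I}\Big).
\]
\end{lemma}

\begin{proof}
By \eqref{eq:theta}, Lemma~\ref{lem:middle} and $e^{-\mu}\le1/\mu$, the range $\frac1{2\tau}\le t\le\frac1{2\alpha}$ contributes at most $C\sigma_Ie^{-\mu}\le C\tau^2/\sigma_I$.

Let $0<t\le\frac1{2\tau}$, so that $|v_jt|\le1$ for all $j\in N$, and put $\Gamma(t)=e^{-\|v\|^2t^2/2}\le e^{-t^2/8}$. By \eqref{eq:trig} and \eqref{eq:v},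
\[
|\Theta_v(t)-\langle u,v\rangle|\le t^2\sum_{i\in I}|u_i||v_i|^3\le t^2(2\tau)^2\|v_I\|_2\le8\tau^2\sigma_It^2,\qquad|\langle u,v\rangle|\le2\sigma_I .
\]
Also $\varphi_v(t)=\Gamma(t)e^{-R}$ with $0\le R\le t^4\sum_jv_j^4\le t^4(2\tau)^2\|v\|_2^2\le9\tau^2t^4$, so $0<\varphi_v\le\Gamma$ and $|\varphi_v-\Gamma|\le R\,\Gamma\le9\tau^2t^4\Gamma$. Finally $|\psi(\alpha t)-1|\le C\tau^2t^2$. Combining these bounds,
\begin{align*}
\big|\psi(\alpha t)\,\Theta_v\,\varphi_v-\langle u,v\rangle\Gamma\big|&\le|\psi(\alpha t)-1|\,|\Theta_v|\,\varphi_v+|\Theta_v-\langle u,v\rangle|\,\varphi_v+|\langle u,v\rangle|\,|\varphi_v-\Gamma|\\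
&\le C\tau^2\sigma_I\,(t^2+t^4)\,e^{-t^2/8}.
\end{align*}
So the range $t\le\frac1{2\tau}$ contributes $\frac2\pi\langle u,v\rangle\int_0^{1/(2\tau)}\Gamma\,dt+O(\tau^2\sigma_I)$. Extending the integral to infinity changes it by at most $\int_0^\infty(2\tau t)^2e^{-t^2/8}dt\le C\tau^2$, and $\frac2\pi\int_0^\infty\Gamma\,dt=\frac2\pi\sqrt{\pi/2}\,/\|v\|_2=\gamma/\|v\|_2$. The contribution is therefore $\gamma\langle u,v\rangle/\|v\|_2+O(\tau^2\sigma_I)$, and $\tau^2\sigma_I\le\tau^2/\sigma_I$ because $\sigma_I\le1$.
\end{proof}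

\begin{proof}[End of the proof of Proposition~\ref{prop:l2}]
The main term in Lemma~\ref{lem:F} is $\gamma\frac d{d\theta}\|v_\theta\|_2$. By \eqref{eq:smoothed}, \eqref{eq:conc}, \eqref{eq:F} and \eqref{eq:norm},
\[
\alpha\langle p,u\rangle\le\gamma\big(\|a+\alpha u\|_2-1\big)+C\alpha\,\frac{\tau^2}{\sigma_I}+C\alpha^2\le\gamma\alpha\langle a,u\rangle+C\alpha\Big(\alpha+\frac{\tau^2}{\sigma_I}\Big).
\]
Dividing by $\alpha$ gives \eqref{eq:goal}.
\end{proof}

\section{From $\ell_2$ to $\ell_1$: proof of Theorem~\ref{thm:upper}}\label{sec:l1}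

Let $w$ be admissible, and write $\Delta,\Lambda$ for $\Delta(w),\Lambda(w)$. Put $\sigma=\|w\|_2$ and $a=w/\sigma$, so that $\|a\|_2=1$, $\|a\|_1=1/\sigma$, and $\tau=\max_ia_i=\Delta/\sigma$. From $n\min_iw_i\le1$ we get $n\le\Lambda/\Delta$, which is the second inequality in (b). If $\Lambda^2\Delta\ge1$, then $\sqrt\Delta\le\Delta\Lambda$, so the last assertion follows from (a).

\emph{The case $\tau>\frac12$.} Here Proposition~\ref{prop:l2} does not apply, but the bounds are trivial. The Cauchy--Schwarz inequality gives $1=\|w\|_1\le\sqrt n\,\sigma$, so $\sqrt n\,\Delta=\sqrt n\,\sigma\tau>\frac12$ and $\Delta\Lambda\ge n\Delta^2>\frac14$. Since $d(w)\le2$, both (a) and (b) hold with $C=8$. From now on $\tau\le\frac12$.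

\emph{Normalization.} Put $P=\|p\|_1$ and $A=\|a\|_1=1/\sigma$. Then $w=a/A$ and
\[
\frac pP-\frac aA=\frac{p-\gamma a}{\gamma A}+p\Big(\frac1P-\frac1{\gamma A}\Big).
\]
The last term has $\ell_1$-norm $|\gamma A-P|/(\gamma A)$, and $|\gamma A-P|\le\|p-\gamma a\|_1$. Hence
\begin{equation}\label{eq:normalize}
d(w)\le\frac{2\sigma}\gamma\,\|p-\gamma a\|_1 .
\end{equation}

\emph{Part (b).} By \eqref{eq:l2all}, $\|p-\gamma a\|_1\le\sqrt n\,\|p-\gamma a\|_2\le C\sqrt n\,\tau$, and \eqref{eq:normalize} gives $d(w)\le C\sqrt n\,\sigma\tau=C\sqrt n\,\Delta$.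

\emph{Part (a).} The factor $\sqrt n$ is wasteful when there are many players much smaller than the largest. We therefore group players of comparable weight: a group of small players may be numerous, but \eqref{eq:l2} bounds its error at its own scale. For $k\ge0$ let $\alpha_k=2^{-k}\tau$ and $I_k=\{i:\alpha_k/2<a_i\le\alpha_k\}$. These sets partition $N$, and $I_k\ne\emptyset$ implies $\alpha_k\ge a_{\min}:=\min_ia_i$. For a nonempty $I=I_k$ with $\alpha=\alpha_k$ we have $|I|\,\alpha/2\le\|a\|_1=1/\sigma$ and $\sigma_I\ge\sqrt{|I|}\,\alpha/2$. By \eqref{eq:l2},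
\[
\sum_{i\in I}|p_i-\gamma a_i|\le C\sqrt{|I|}\Big(\alpha+\frac{\tau^2}{\sigma_I}\Big)\le C\Big(\sqrt{\frac{2\alpha}\sigma}+\frac{2\tau^2}\alpha\Big).
\]
Both terms form geometric series in $k$: $\sum_k\sqrt{\alpha_k}\le C\sqrt\tau$, and the sum of $1/\alpha_k$ over all $k$ with $\alpha_k\ge a_{\min}$ is at most $2/a_{\min}$. The span enters only here, through $\tau/a_{\min}=\Lambda$. We obtain $\|p-\gamma a\|_1\le C(\sqrt{\tau/\sigma}+\tau\Lambda)$, and \eqref{eq:normalize} with $\sigma\tau=\Delta$ gives $d(w)\le C(\sqrt\Delta+\Delta\Lambda)$. This completes the proof of Theorem~\ref{thm:upper}. \qed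

The first bound in (b) is not subsumed by (a): a single tiny player makes $\Lambda$ large, and $\sqrt n\,\Delta\le\Delta\Lambda$ as soon as $\Lambda\ge\sqrt n$.

\section{Tie-breaking by small players: proof of Theorem~\ref{thm:sharp}}\label{sec:sharp}

The upper bound follows from Theorem~\ref{thm:upper}(a) and $d\le2$. For the lower bound, the term $\sqrt D$ comes from Theorem~\ref{thm:counter} and the term $DL$ from Example~\ref{ex:ties}.

\emph{The term $\sqrt D$.} Let $r=\lceil D^{-1/2}\rceil\le D^{-1/2}+1\le2D^{-1/2}$. By \eqref{eq:params}, $\Delta(w^{(r)})\le r^{-2}\le D$ and $\Lambda(w^{(r)})\le2\le L$. Hence, for all $0<D\le1$ and $L\ge2$,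
\begin{equation}\label{eq:lowsqrt}
s(D,L)\ge\frac1{200r}\ge\frac{\sqrt D}{400}.
\end{equation}
This suffices in two cases. If $L<3$, then $\sqrt D+DL\le4\sqrt D$ and $s(D,L)\ge\frac1{1600}(\sqrt D+DL)$. If $D>\frac15$, then $s(D,L)\ge\frac1{400\sqrt5}\ge\frac1{900}$.

\emph{The term $DL$.} Let $L\ge3$ and $D\le\frac15$. We show that $s(D,L)\ge\frac1{18}\min\{1,DL\}$. Put
\[
M=\Big\lceil\frac1{2D}\Big\rceil\ge3,\qquad\lambda=\min\{L,M\}\ge3,
\]
so $M\le\frac1{2D}+1\le\frac1D$. The weight $\lambda$ is capped at $M$ because the expected error $\lambda/M$ has then reached a constant. Let $m$ be the largest odd integer with $m\le y:=\lambda^2/8$; it exists since $y\ge\frac98$. If $y\le3$ then $m\ge1\ge y/3$, and if $y>3$ then $m>y-2>y/3$. Thus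
\[
\frac{\lambda^2}{24}\le m\le\frac{\lambda^2}8 .
\]
Take $2M$ big players of weight $\lambda$ and $m$ small players of weight $1$. Then $\Delta\le\frac1{2M}\le D$ and $\Lambda=\lambda\le L$.

A small player $i$ is pivotal if the signs of the $2M$ big players sum to $0$ and the signs of the other $m-1$ small players sum to $0$, for then $X_i=0\in[-1,1)$. Both events have positive probability because $2M$ and $m-1$ are even. With $k=\frac{m-1}2$ we get $p_{\rm small}\ge\beta_M\beta_k$, where $\beta_k\ge\frac1{\sqrt{2m}}$: for $m=1$ because $\beta_0=1$, and for $m\ge3$ because $\beta_k\ge\frac1{2\sqrt k}=\frac1{\sqrt{2(m-1)}}$ by \eqref{eq:binom}.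

For a big player let $U$ be the sum of the signs of the other $2M-1$ big players, an odd integer, and let $V$ be the sum of the signs of the small players. The condition $\lambda U+V\in[-\lambda,\lambda)$ places $U$ in a half-open interval of length $2$ that depends only on $V$, and such an interval contains exactly one odd integer. Hence $p_{\rm big}\le\max_x\mathbb{P}(U=x)=\beta_M$.

Put $b=\sqrt{m/2}$; then $m\beta_k\ge b$ and $\frac\lambda{\sqrt{48}}\le b\le\frac\lambda4\le\frac M4$. The share of the power held by the small players is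
\[
\frac{m\,p_{\rm small}}{m\,p_{\rm small}+2M\,p_{\rm big}}\ge\frac{m\beta_k}{m\beta_k+2M}\ge\frac b{b+2M}\ge\frac49\cdot\frac bM,
\]
and their share of the weight is at most $\frac m{2M\lambda}=\frac b\lambda\cdot\frac bM\le\frac14\cdot\frac bM$. The difference is at least $\frac7{36}\cdot\frac bM\ge\frac7{\sqrt{48}}\cdot\frac\lambda{36M}\ge\frac\lambda{36M}$. By \eqref{eq:set} and $M\le1/D$,
\[
d\ge\frac\lambda{18M}=\frac1{18}\min\Big\{\frac LM,1\Big\}\ge\frac1{18}\min\{1,DL\}.
\]
Averaging this bound with \eqref{eq:lowsqrt} gives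
\[
s(D,L)\ge\frac1{800}\big(\sqrt D+\min\{1,DL\}\big)\ge\frac1{800}\min\{1,\sqrt D+DL\}
\]
for $L\ge3$ and $D\le\frac15$. In all three cases the lower bound holds with $c=\frac1{1600}$. \qed

\begin{thebibliography}{1}
\bibitem{Kurz} Sascha Kurz, \emph{A note on limit results for the Penrose-Banzhaf index}, arXiv:1808.03197 (2018).
\end{thebibliography}
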